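\title{Balanced colorings of the $n$-cube without rainbow lines}

\begin{abstract}
Color the points of the grid $\{0,\dots,t-1\}^n$ so that the color classes differ in size by at most one and every set of $t$ collinear points contains two points of the same color. We prove that the largest possible number of colors is $\frac12\bigl(3t^n-(t+2)^n\bigr)$ whenever $n\ge2$ and $t\ge 2/(\sqrt[n]{2}-1)$, which confirms a conjecture on the balanced upper chromatic number of the cube. The tool is an explicit rule, valid for $t\ge 2n-2$, by which every line distributes weight $2$ among its points and all points receive the same total. The rule also shows that no subset of the cube has more lines per point than the cube itself, and that for $r\ge2$ one can choose pairwise disjoint $r$-element subsets, one in each line, exactly when there are at least $r$ times as many points as lines.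
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{$k$-coloring} of a hypergraph $H$ is a partition of its vertices into $k$ nonempty color classes. An edge is \emph{rainbow} if its vertices have pairwise distinct colors, and the coloring is \emph{balanced} if the sizes of any two classes differ by at most one. The \emph{balanced upper chromatic number} $\overline{\chi}_b(H)$ is the largest $k$ for which $H$ has a balanced $k$-coloring without rainbow edges. If all edges have at least two vertices, then one color leaves no edge rainbow, while all-distinct colors leave every edge rainbow, and $\overline{\chi}_b$ measures how far one can go toward the second extreme. Without balance one could spend a single color on a set that meets every edge twice and give the other vertices colors of their own. Balance forbids this: when colors are many, all classes are small, and a small class can serve only a few edges.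

A hypergraph is \emph{linear} if two distinct vertices lie in at most one common edge. For linear hypergraphs with few edges the last remark can be made exact.

\begin{lemma}\label{lem:pairs}
Let $H$ be a linear hypergraph with $N$ vertices and $L$ edges, each edge having at least two vertices, and suppose that $2L\le N$. Then $\overline{\chi}_b(H)\le N-L$, with equality if and only if one can choose a two-element subset $P_e\subseteq e$ for every edge $e$ so that the sets $P_e$ are pairwise disjoint.
\end{lemma}

\begin{proof}
Take a balanced $k$-coloring without rainbow edges, with $k\ge N-L$. Then $2k\ge N$. A class of size at least $3$ would force all classes to have size at least $2$, giving $N\ge 2k+1$. So all classes have size $1$ or $2$, and exactly $N-k$ of them have size $2$. Every edge contains a two-element class, and by linearity no such class lies in two edges. Hence $L\le N-k$, so $k=N-L$, and the two-element classes are the required sets $P_e$. Conversely, given the sets $P_e$, take them as color classes and give each remaining vertex its own color. This coloring is balanced, has no rainbow edge, and uses $L+(N-2L)=N-L$ colors.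
\end{proof}

Let $n\ge1$, $t\ge2$, $T=\{0,1,\dots,t-1\}$ and $V=T^n$. The \emph{$n$-cube on $t$ elements}, $C_t^n$, is the hypergraph with vertex set $V$ whose edges, called \emph{lines}, are the sets of $t$ collinear points of $V$. Along a Euclidean line every coordinate is constant or strictly monotone. So a Euclidean line contains at most $t$ points of $V$, which makes $C_t^n$ linear, and on $t$ collinear points listed in order each coordinate is constant or runs through $0,\dots,t-1$ or $t-1,\dots,0$. Write $\bar v=t-1-v$ for $v\in T$. A line is thus described by a nonempty \emph{active set} $A\subseteq\{1,\dots,n\}$, a \emph{fixed value} in $T$ for each $j\notin A$, and a sign $\varepsilon_j\in\{+,-\}$ for each $j\in A$: the point with \emph{parameter} $s\in T$ has $j$-th coordinate $s$ if $\varepsilon_j=+$ and $\bar s$ if $\varepsilon_j=-$. Reversing all signs gives the same line with $s$ and $\bar s$ interchanged. This is the only ambiguity, because two active coordinates have the same sign exactly when they agree at all points of the line. The number of lines is therefore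
\[
L=\sum_{a=1}^{n}\binom na t^{\,n-a}\,2^{a-1}=\frac{(t+2)^n-t^n}{2},
\qquad\text{and}\qquad
t^n-L=\frac{3t^n-(t+2)^n}{2}.
\]
The hypothesis $2L\le t^n$ of Lemma~\ref{lem:pairs} reads $(1+2/t)^n\le2$, that is, $t\ge 2/(\sqrt[n]{2}-1)$. In this range the natural guess is that the count is the only obstruction to disjoint pairs, as it is for $n=1$, where there is one line and $\overline{\chi}_b=t-1$. This guess is the conjecture posed in \cite{AFHLMO}, and we prove it.

\begin{theorem}\label{thm:main}
For all integers $n\ge2$ and $t\ge\dfrac{2}{\sqrt[n]{2}-1}$,
\[
\overline{\chi}_b(C_t^n)=\frac{3t^n-(t+2)^n}{2}.
\]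
\end{theorem}

The upper bound is known in this range, and so is equality for $t\ge 4n-2$; our proof is self-contained. Since $\sqrt[n]{2}-1\ge(\ln2)/n$, the threshold in Theorem~\ref{thm:main} is at most $2n/\ln2<2.89\,n$. The first case is $n=2$, $t=5$, with $25$ points and $12$ lines. Here the pairs must cover all points but one, and they can:
\[
\begin{matrix}
11&1&1&9&12\\
6&7&8&2&2\\
6&3&13&3&10\\
4&4&8&9&10\\
12&7&5&5&11
\end{matrix}
\]
The rows repeat the colors $1,\dots,5$, the columns $6,\dots,10$, and the diagonals $11$ and $12$.

By Lemma~\ref{lem:pairs}, Theorem~\ref{thm:main} follows from the case $r=2$ of the next statement.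

\begin{theorem}\label{thm:rsets}
Let $n\ge1$, $t\ge2$, $r\ge2$ be integers. One can choose for every line of $C_t^n$ a set of $r$ of its points, with all chosen sets pairwise disjoint, if and only if $rL\le t^n$, that is, if and only if $t\ge\dfrac{2}{(1+2/r)^{1/n}-1}$.
\end{theorem}

A choice of disjoint pairs is an assignment of weights $w(x,\ell)\in\{0,1\}$ to the incident pairs $x\in\ell$ in which each line gives out total weight $2$ and each point $x$ has \emph{load} $\sum_{\ell\ni x}w(x,\ell)$ at most $1$. Hall's theorem will let us replace $\{0,1\}$ by arbitrary nonnegative reals. The average load is $2L/t^n$, which can be close to $1$ (it is $24/25$ in the example), so there is little room for uneven loads, and we ask for equal ones.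

\begin{theorem}\label{thm:weights}
Let $n\ge1$, $t\ge2$ and $t\ge2n-2$. There are weights $w(x,\ell)\ge0$, for points $x$ and lines $\ell$ with $x\in\ell$, such that
\[
\sum_{x\in\ell}w(x,\ell)=2\ \text{ for every line }\ell,
\qquad
\sum_{\ell\ni x}w(x,\ell)=\frac{2L}{t^n}\ \text{ for every point }x.
\]
\end{theorem}

\begin{theorem}\label{thm:density}
Let $n\ge1$ and $t\ge\max(2,2n-2)$.
\begin{enumerate}
\item[(a)] Every $S\subseteq V$ contains at most $\frac{L}{t^n}|S|$ lines; that is, the whole cube has the maximum number of lines per point.
\item[(b)] The points of $V$ can be assigned to lines, each point to exactly one line containing it, so that every line receives $\lfloor t^n/L\rfloor$ or $\lceil t^n/L\rceil$ points.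
\end{enumerate}
\end{theorem}

Section~\ref{sec:grid} constructs the weights for the $5\times5$ grid, and Sections~\ref{sec:axis} and~\ref{sec:diag} prove Theorem~\ref{thm:weights}. Section~\ref{sec:hall} deduces the other theorems, and Section~\ref{sec:plane} shows that for $n=2$ the range in Theorem~\ref{thm:main} is exact.

\section{Equal loads on the $5\times5$ grid}\label{sec:grid}

Call a line \emph{axis-parallel} if $|A|=1$, \emph{in direction $k$} if $A=\{k\}$, and \emph{diagonal} if $|A|\ge2$. Every point lies on exactly one axis-parallel line in each direction, so there are $nt^{n-1}$ axis-parallel lines; let $L'=L-nt^{n-1}$ be the number of diagonal ones. Diagonal lines cover the cube unevenly, and this is the whole difficulty.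

Let $n=2$ and $t=5$, and draw $(x_1,x_2)$ in row $x_1$ and column $x_2$. If every line gives $2/5$ to each of its points, the center, which lies on four lines, has load $8/5$, far above the target $24/25$. Instead we fix the weights of the diagonals first and let the rows and then the columns repair the unevenness.

\emph{Diagonals.} Each diagonal gives $1/2$ to each of its four points other than the center. Let $G(x)\in\{0,1/2\}$ be the resulting load.

\emph{Rows.} Each row distributes its weight $2$ so as to make the load constant along the row. A row other than the middle one already carries $1/2+1/2$, so the common level is $(1+2)/5=3/5$, and the row gives $3/5-G(x)$ to $x$, which is $1/10$ or $3/5$. The middle row carries nothing and gives $2/5$ to each point.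

\emph{Columns.} The load now depends on $x_1$ only, and every column sees $\frac35,\frac35,\frac25,\frac35,\frac35$, with sum $14/5$. The common level is $(14/5+2)/5=24/25$, and the column gives $9/25$ to the points with $x_1\ne2$ and $14/25$ to the point with $x_1=2$.

In units of $1/50$, the contributions of diagonals, rows and columns are
\[
\begin{pmatrix}
25&0&0&0&25\\0&25&0&25&0\\0&0&0&0&0\\0&25&0&25&0\\25&0&0&0&25
\end{pmatrix},
\begin{pmatrix}
5&30&30&30&5\\30&5&30&5&30\\20&20&20&20&20\\30&5&30&5&30\\5&30&30&30&5
\end{pmatrix},
\begin{pmatrix}
18&18&18&18&18\\18&18&18&18&18\\28&28&28&28&28\\18&18&18&18&18\\18&18&18&18&18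
\end{pmatrix},
\]
and they add up to $48$ at every point.

Leveling always produces the right sums; what can fail is nonnegativity. A line can raise the load of a point but not lower it, so no point may stand above the common level, which is the average load on the line plus $2/t$. Had the diagonals given $2/5$ to every point, the center would have load $4/5$ in a row whose common level is $(4/5+2)/5=14/25<4/5$. This is why the diagonals avoid the center. The general proof has the same two parts: a leveling lemma that isolates a condition on $G$, and a rule for the diagonal lines that meets it.

\section{Leveling with axis-parallel lines}\label{sec:axis}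

For $z\in V$, $k\in\{1,\dots,n\}$ and $v\in T$, let $z^{k\to v}$ be $z$ with its $k$-th coordinate replaced by $v$. The points $z^{k\to v}$, $v\in T$, form the line through $z$ in direction $k$. The condition found above is
\begin{equation}\label{eq:excess}
G(z)-\frac1t\sum_{v\in T}G(z^{k\to v})\le\frac2t\qquad\text{for all }z\in V,\ 1\le k\le n.
\end{equation}
It bounds only the excess of $G$ over its line averages; deficits may be large. After the lines in direction $n$ have acted, the lines in direction $n-1$ no longer see $G$ but, up to a constant, its average over the last coordinate, and so on. The point of the next lemma is that \eqref{eq:excess}, being linear in $G$, survives this averaging.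

\begin{lemma}\label{lem:level}
Let $G\colon V\to\mathbb{R}$ satisfy \eqref{eq:excess}, and let $M_0$ be the average of $G$ over $V$. There are weights $w(x,\ell)\ge0$, for axis-parallel lines $\ell$ and $x\in\ell$, with $\sum_{x\in\ell}w(x,\ell)=2$ for every such $\ell$ and
\[
G(x)+\sum_{k=1}^n w(x,\ell_k(x))=M_0+\frac{2n}{t}\qquad\text{for every }x\in V,
\]
where $\ell_k(x)$ is the line through $x$ in direction $k$.
\end{lemma}

\begin{proof}
For $0\le k\le n$ let $V_k(x)=\{z\in V: z_j=x_j\text{ for all }j\le k\}$, and let $M_k(x)$ be the average of $G$ over $V_k(x)$. Then $M_n=G$, the function $M_0$ is the constant in the statement, and $M_k(x)$ depends only on $x_1,\dots,x_k$. Put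
\[
w(x,\ell_k(x))=\frac2t-\bigl(M_k(x)-M_{k-1}(x)\bigr).
\]

\emph{Nonnegativity.} The map $(z,v)\mapsto z^{k\to v}$ is a bijection from $V_k(x)\times T$ onto $V_{k-1}(x)$. Hence $M_{k-1}(x)$ is the average over $z\in V_k(x)$ of $\frac1t\sum_vG(z^{k\to v})$, and $M_k(x)-M_{k-1}(x)$ is the average over $z\in V_k(x)$ of the left side of \eqref{eq:excess}. It is at most $2/t$.

\emph{Line sums.} Let $\ell$ have direction $k$. The set $V_{k-1}(x)$ is the same for all $x\in\ell$, and it is the disjoint union of the $t$ sets $V_k(x)$, $x\in\ell$, which have equal size. So $M_{k-1}$ is constant on $\ell$ and equals the average of $M_k$ over $\ell$. The differences $M_k-M_{k-1}$ sum to $0$ on $\ell$, and the weights sum to $t\cdot\frac2t=2$.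

\emph{Loads.} The sum telescopes: $\sum_{k=1}^n w(x,\ell_k(x))=\frac{2n}t-M_n(x)+M_0$, and $M_n(x)=G(x)$.
\end{proof}

In probabilistic terms, $M_k=\mathbb{E}[G(X)\mid X_1,\dots,X_k]$ is the Doob martingale of $G$ for a uniformly random point $X$ whose coordinates are revealed one at a time, and the lines in direction $k$ cancel its $k$-th increment. On the $5\times5$ grid, $M_0=4/25$, and $M_1$ equals $1/5$ off the middle row and $0$ on it.

\section{The weights on diagonal lines}\label{sec:diag}

Call a two-element set $\{v,\bar v\}\subseteq T$ an \emph{orbit}. There are $m=\lfloor t/2\rfloor$ orbits. The remaining $t-2m\in\{0,1\}$ values, namely $(t-1)/2$ when $t$ is odd, are called \emph{central} and belong to no orbit. At the point of a line with noncentral parameter $s$, all active coordinates lie in the orbit $\{s,\bar s\}$; this orbit does not change when the signs are reversed.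

Avoiding the central value is not enough in higher dimensions. A point whose coordinates all lie in one orbit is on one diagonal line for each of the $2^n-n-1$ active sets with $|A|\ge2$. Take $n=3$ and $t\ge4$ even, and let each diagonal line give $2/t$ to each of its points. The point $(a,a,v)$ lies on four diagonal lines if $v\in\{a,\bar a\}$ and on one otherwise, so the excess at $(a,a,a)$ in direction $3$ is $\frac{t-2}{t}\cdot\frac6t>\frac2t$, and \eqref{eq:excess} fails. The remedy is to let a point accept weight from only one line per orbit, the one in which \emph{all} of its coordinates in that orbit are active. Seen from the line, this means giving nothing to a point whose parameter shares an orbit with a fixed value.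

For a vector $y$ with entries in $T$, indexed by any subset of $\{1,\dots,n\}$, let $Z(y)$, $U(y)$, $D(y)$ be the numbers of orbits that contain exactly zero, exactly one, and at least two of the entries of $y$ (counted by index, so that equal entries count separately). Thus $Z+U+D=m$. An orbit is \emph{free} for a line $\ell$ if it contains none of the fixed values of $\ell$, and $Z(\ell)$ is the number of free orbits.

From now on $t\ge2n-2$, which is equivalent to $m\ge n-1$. A diagonal line has at most $n-2$ fixed values, so $Z(\ell)\ge m-(n-2)\ge1$. This is the first use of the hypothesis, and it allows the following definition.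

\medskip\noindent
\textbf{Rule.} \emph{A diagonal line $\ell$ gives weight $1/Z(\ell)$ to each of the $2Z(\ell)$ points whose parameter lies in a free orbit, and weight $0$ to its other points.}
\medskip

Each diagonal line gives out total weight $2$. For $n=2$, $t=5$ this is the rule of Section~\ref{sec:grid}.

\begin{lemma}\label{lem:load}
Under the rule, the load of a point $x\in V$ from diagonal lines is
\[
G(x)=\frac{D(x)}{Z(x)+1}.
\]
\end{lemma}

\begin{proof}
Suppose that $\ell$ gives positive weight to $x$, and let $O$ be the orbit of the parameter $s$ of $x$. The active coordinates of $x$ lie in $O$ and the fixed ones do not, so $A=\{j:x_j\in O\}$, and $O$ contains $|A|\ge2$ coordinates of $x$. Since $s\ne\bar s$, two indices $i,j\in A$ have the same sign exactly when $x_i=x_j$. Thus $x$ and $O$ determine $\ell$. Conversely, let $O$ be an orbit containing at least two coordinates of $x$. Put $A=\{j:x_j\in O\}$, choose $s\in O$, let $\varepsilon_j=+$ if $x_j=s$ and $\varepsilon_j=-$ if $x_j=\bar s$, and take the $x_j$ with $j\notin A$ as fixed values. This diagonal line passes through $x$ at parameter $s$, and $O$ is free for it. Different orbits give different active sets, so exactly $D(x)$ diagonal lines give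 positive weight to $x$. For the line belonging to $O$, the free orbits are $O$ and the $Z(x)$ orbits containing no coordinate of $x$, so the weight is $1/(Z(x)+1)$.
\end{proof}

It remains to verify \eqref{eq:excess}. Changing one coordinate can change $G$ by $1/(Z+1)$, which is much more than $2/t$ when few orbits are empty, so a bound on the oscillation of $G$ along the line does not suffice. We compare instead every value on the line with a common upper bound $\mu$ and add up the deficits. The deficits are large only for few values of $v$, and their sum turns out to be less than $2$.

\begin{lemma}\label{lem:key}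
If $t\ge2n-2$, the function $G=D/(Z+1)$ on $V$ satisfies \eqref{eq:excess}.
\end{lemma}

\begin{proof}
Fix $z$ and $k$, let $y$ be $z$ with the $k$-th coordinate deleted, and write $Z,U,D$ for $Z(y),U(y),D(y)$. Since $y$ has $n-1$ entries, $U+2D\le n-1\le m$, and therefore
\begin{equation}\label{eq:ZD}
Z=m-U-D\ge D.
\end{equation}
This is the second use of the hypothesis. Let $\mu=(D+1)/(Z+1)$. The point $z^{k\to v}$ arises from $y$ by inserting $v$. Inserting it in an empty orbit lowers $Z$ by one, inserting it in an orbit with one entry raises $D$ by one, and in the other cases neither changes:
\[
\begin{array}{l|c|c|c}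
\text{position of }v&\text{number of }v&G(z^{k\to v})&\mu-G(z^{k\to v})\\ \hline
\text{orbit with no entry of }y&2Z&\frac{D}{Z}&\frac{Z-D}{Z(Z+1)}\\[3pt]
\text{orbit with one entry of }y&2U&\frac{D+1}{Z+1}&0\\[3pt]
\text{orbit with at least two entries of }y&2D&\frac{D}{Z+1}&\frac{1}{Z+1}\\[3pt]
\text{central}&t-2m&\frac{D}{Z+1}&\frac{1}{Z+1}
\end{array}
\]
The first row occurs only if $Z\ge1$. By \eqref{eq:ZD} all entries of the last column are nonnegative, so $G(z)=G(z^{k\to z_k})\le\mu$. The first row contributes $2(Z-D)/(Z+1)$ to the sum of the deficits. This is also correct when $Z=0$, because then $D=0$ by \eqref{eq:ZD}. Hence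
\[
\sum_{v\in T}\bigl(\mu-G(z^{k\to v})\bigr)=\frac{2(Z-D)+2D+(t-2m)}{Z+1}\le\frac{2Z+1}{Z+1}<2,
\]
and the left side of \eqref{eq:excess} is at most $\mu-\frac1t\sum_vG(z^{k\to v})<\frac2t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weights}]
Weight the diagonal lines by the rule. The resulting load is $G=D/(Z+1)$ by Lemma~\ref{lem:load}, and its average is $M_0=2L'/t^n$ because the $L'$ diagonal lines give out $2$ each. By Lemma~\ref{lem:key} we may weight the axis-parallel lines as in Lemma~\ref{lem:level}. All weights are nonnegative, all line sums are $2$, and every point has load
\[
\frac{2L'}{t^n}+\frac{2n}{t}=\frac{2(L'+nt^{n-1})}{t^n}=\frac{2L}{t^n}.\qedhere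
\]
\end{proof}

\begin{remark}\label{rem:hyp}
For $n\ge3$ and $t=2n-3$ we have $m=n-2$, so a line with $|A|=2$ can have a fixed value in every orbit, and the rule is undefined. The conclusion of Theorem~\ref{thm:weights} can survive below the bound: for $t=2$ the lines are all pairs of points, and $w\equiv1$ works for every $n$. But the bound cannot simply be dropped. Let $t=3$ and $n=3b$, and let $x$ have $2b$ coordinates $0$ and $b$ coordinates $1$. On a line through $x$ the active coordinates of $x$ are either all $0$, which determines the signs up to reversal, or all $1$, which leaves them arbitrary. So $x$ lies on $(4^b-1)+(3^b-1)/2<2\cdot4^b$ lines, while $L/3^n=\bigl((125/27)^b-1\bigr)/2$. Since $125/27>4$, for large $b$ the point $x$ lies on fewer than $L/3^n$ lines and cannot reach load $2L/3^n$ even if each of them gives it the full weight $2$.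
\end{remark}

\section{From weights to disjoint sets and colorings}\label{sec:hall}

We use two standard facts. \emph{Hall's theorem:} a finite bipartite graph with sides $X$ and $Y$ has a matching that covers $X$ if and only if every $W\subseteq X$ has at least $|W|$ neighbors in $Y$. \emph{Integrality of circulations:} a circulation in a finite directed graph is a real function $f$ on the arcs with inflow equal to outflow at every vertex; if each arc $a$ carries integer bounds $p(a)\le q(a)$ and some circulation satisfies $p\le f\le q$, then some integer-valued circulation does. (Take a feasible $f$ with the fewest nonintegral arcs. No vertex meets exactly one of them, so if any exist, they contain a cycle of the underlying undirected graph. Shift flow around it until some arc becomes integral; no arc passes an integer, so the bounds are kept.)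

\begin{proof}[Proof of Theorem~\ref{thm:density}]
Let $w$ be as in Theorem~\ref{thm:weights}.

(a) Let $F$ be the set of lines contained in $S$. Their weight lands in $S$, so
\[
2|F|=\sum_{\ell\in F}\sum_{x\in\ell}w(x,\ell)\le\sum_{x\in S}\sum_{\ell\ni x}w(x,\ell)=\frac{2L}{t^n}|S|.
\]

(b) Put $w'=\frac{t^n}{2L}\,w$. Under $w'$ every point has load $1$ and every line has sum $t^n/L$. Form a directed graph on the points, the lines, a source $\sigma$ and a sink $\tau$, with arcs $\sigma\to x$ (bounds $1,1$), $x\to\ell$ for $x\in\ell$ (bounds $0,1$), $\ell\to\tau$ (bounds $\lfloor t^n/L\rfloor,\lceil t^n/L\rceil$) and $\tau\to\sigma$ (bounds $t^n,t^n$). The values $1$, $w'(x,\ell)$, $t^n/L$, $t^n$ on these arcs form a feasible circulation, so there is an integral one. In it each point $x$ receives one unit and sends it along exactly one arc $x\to\ell$; assign $x$ to that $\ell$. The number of points assigned to $\ell$ is the flow on $\ell\to\tau$.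
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rsets}]
The inequality $rL\le t^n$ says $r\bigl((t+2)^n-t^n\bigr)\le2t^n$, or $(1+2/t)^n\le1+2/r$, which is the stated bound on $t$. It is necessary because the chosen sets contain $rL$ distinct points.

Suppose that it holds. Bernoulli's inequality and $r\ge2$ give $1+2n/t\le(1+2/t)^n\le2$, so $t\ge2n$ and Theorem~\ref{thm:density} applies. Let $X$ consist of $r$ copies of each line, let $Y=V$, and join each copy of $\ell$ to the points of $\ell$. Given $W\subseteq X$, let $F$ be the set of lines with a copy in $W$ and let $S=\bigcup F$, which is the set of neighbors of $W$. All lines of $F$ are contained in $S$, so by part (a)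
\[
|W|\le r|F|\le\frac{rL}{t^n}|S|\le|S|.
\]
By Hall's theorem there is a matching that covers $X$. For each line, take the $r$ points matched to its copies.
\end{proof}

The assumption $r\ge2$ serves only to reach $t\ge2n$. For $r=1$ the count $L\le t^n$ reads $(1+2/t)^n\le3$ and holds as soon as $t\ge2n/\ln3$, which for large $n$ is below $2n-2$, where Theorem~\ref{thm:weights} is not available.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The hypothesis on $t$ is equivalent to $2L\le t^n$. The hypergraph $C_t^n$ is linear with $t^n$ vertices and $L$ edges, and Theorem~\ref{thm:rsets} with $r=2$ provides pairwise disjoint pairs, one in each line. By Lemma~\ref{lem:pairs}, $\overline{\chi}_b(C_t^n)=t^n-L=\frac12\bigl(3t^n-(t+2)^n\bigr)$.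
\end{proof}

\section{The range is exact in the plane}\label{sec:plane}

When $2L>t^n$, disjoint pairs do not exist and the proof of Lemma~\ref{lem:pairs} breaks down: $t^n-L$ is less than $t^n/2$, so colorings with more than $t^n-L$ colors may have classes of size $3$, and three points can repeat a color on three different lines. For $n=2$ the formula then fails in every case.

\begin{proposition}\label{prop:plane}
Let $t\ge2$. Then $\overline{\chi}_b(C_t^2)=\frac12\bigl(3t^2-(t+2)^2\bigr)=t^2-2t-2$ if and only if $t\ge5$, that is, if and only if $t\ge2/(\sqrt2-1)\approx4.83$.
\end{proposition}

\begin{proof}
For $t\ge5$ this is Theorem~\ref{thm:main}. For $t=2$ the formula gives $-2$, but $\overline{\chi}_b\ge1$. For $t=3$ it gives $1$, but three points cannot have distinct colors when only two colors are used, so any split of the nine points into classes of sizes $5$ and $4$ shows $\overline{\chi}_b\ge2$. For $t=4$ it gives $6$, but consider the $7$-coloring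
\[
\begin{matrix}
1&7&5&1\\
3&2&2&7\\
6&2&5&6\\
3&4&4&1
\end{matrix}
\]
Colors $1$ and $2$ occur three times and the other five colors twice, so it is balanced. The rows repeat the colors $1,2,6,4$ from top to bottom, the columns repeat $3,2,5,1$ from left to right, the diagonal from the top left corner repeats $1$, and the other diagonal repeats $2$. None of the ten lines is rainbow, so $\overline{\chi}_b(C_4^2)\ge7$.
\end{proof}

In this coloring each of the two three-point classes serves a row, a column and a diagonal. For $n\ge3$ we make no claim about values of $t$ below the range of Theorem~\ref{thm:main}.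

\begin{thebibliography}{1}

\bibitem{AFHLMO}
Gabriela Araujo-Pardo, Silvia Fern\'andez-Merchant, Adriana Hansberg, Dolores Lara, Amanda Montejano, D\'eborah Oliveros,
\emph{The balanced upper chromatic number of linear hypergraphs and the $n$-cube over $t$ elements},
arXiv:2608.12516 (2026).

\end{thebibliography}
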